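\title{Quasihomomorphisms from the integers into matrices with the rank metric}

\begin{abstract}
We show that for every $c$ there is a constant $C(c)$ such that every map $f:\mathbb Z\to K^{n\times n}$ with $\operatorname{rk}(f(x+y)-f(x)-f(y))\le c$ for all $x,y$ satisfies $\operatorname{rk}(f(x)-xf(1))\le C(c)$ for all $x$. The constant depends neither on $n$ nor on the field $K$. The proof reduces to finite abelian groups, passes to an ultraproduct, uses the cocycle identity to split the defect of $f$ at random points into parts that depend on one point only, and ends with a linearity test. It gives no explicit value of $C(c)$.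
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field. Since $\operatorname{rk}(A+B)\le\operatorname{rk}A+\operatorname{rk}B$, the number $\operatorname{rk}(A-B)$ is a translation-invariant metric on $K^{n\times n}$. For an abelian group $G$ and a map $f:G\to K^{n\times n}$, the \emph{defect}
\[
D_f(x,y)=f(x+y)-f(x)-f(y)
\]
measures the failure of additivity, and $f$ is a \emph{$c$-quasihomomorphism} if $\operatorname{rk}D_f(x,y)\le c$ for all $x,y\in G$. The homomorphisms $\mathbb Z\to K^{n\times n}$ are the maps $x\mapsto xg$. If $\operatorname{rk}(f(x)-xg)\le C$ for all $x$, then $D_f(x,y)$ is a sum of three matrices of rank at most $C$, so $f$ is a $3C$-quasihomomorphism. The following question from \cite{DESTV} asks for the converse.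

\medskip\noindent
\textbf{Question.} \emph{Let $c\in\mathbb N$. Is there a constant $C=C(c)$, depending only on $c$, such that for every $n$ and every $c$-quasihomomorphism $f:\mathbb Z\to\mathbb C^{n\times n}$ there is a matrix $g\in\mathbb C^{n\times n}$ with $\operatorname{rk}(f(x)-xg)\le C$ for all $x\in\mathbb Z$?}
\medskip

For $c=0$ the map $f$ is additive and $C=0$ works; for fixed $n$ the bound $C=n$ is trivial. The content of the question is uniformity in $n$. With a norm in place of the rank the answer is yes: from $\|f(2x)/2-f(x)\|\le c/2$ the limit $F(x)=\lim_k2^{-k}f(2^kx)$ exists and lies within $c$ of $f(x)$, and it is additive because its defect is $\lim_k2^{-k}D_f(2^kx,2^ky)=0$. This suggests the answer yes, but the argument rests on making errors small by division, and division does not lower the rank.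

Scale invariance of the rank has a useful side as well: it tells us which $g$ to take. If $g$ works with constant $C$, then $\operatorname{rk}(xf(1)-xg)\le\operatorname{rk}(f(1)-g)\le C$, so $f(1)$ works with constant $2C$. (For norms this fails, as $f(x)=\lfloor x/2\rfloor$ shows.) So put $e(x)=f(x)-xf(1)$. Then $e(1)=0$, $e(2x)=2e(x)+D_f(x,x)$ and $e(2x+1)=e(2x)+D_f(2x,1)$, which gives $\operatorname{rk}e(x)\le 2c\lfloor\log_2x\rfloor$ for $x\ge1$. The question is whether the errors picked up along the binary expansion can really accumulate. They cannot.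

\begin{theorem}\label{thm:Z}
For every $c$ there is $C(c)$ such that for every field $K$, every $n$ and every $c$-quasihomomorphism $f:\mathbb Z\to K^{n\times n}$ we have $\operatorname{rk}(f(x)-xf(1))\le C(c)$ for all $x\in\mathbb Z$.
\end{theorem}

The case $K=\mathbb C$ answers the Question affirmatively, with $g=f(1)$. We deduce Theorem~\ref{thm:Z} from a statement about finite groups, where one can choose points uniformly at random.

\begin{theorem}\label{thm:H}
For every $c$ there is $C_0(c)$ such that for every finite abelian group $H$, every field $K$, every $n$ and every $c$-quasihomomorphism $f:H\to K^{n\times n}$ there is a homomorphism $\chi:H\to K^{n\times n}$ with $\operatorname{rk}(f(x)-\chi(x))\le C_0(c)$ for all $x\in H$.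
\end{theorem}

The proof is by contradiction and gives no explicit value of $C_0(c)$ or $C(c)$. Section~\ref{sec:red} derives Theorem~\ref{thm:Z} and reduces Theorem~\ref{thm:H} to finding a low-rank correction $\alpha$ such that $f+\alpha$ is additive, for most pairs, modulo one fixed space of low-rank matrices. Section~\ref{sec:model} shows for diagonal matrices how $\alpha$ is read off from the defect. Sections~\ref{sec:ultra} and~\ref{sec:exchange} build the probabilistic setting in which the genericity assumptions of that model become theorems, Sections~\ref{sec:lines}--\ref{sec:structure} carry out the linear algebra for general matrices, and Section~\ref{sec:end} returns to finite groups.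

\section{Two reductions}\label{sec:red}

\begin{proof}[Proof of Theorem~\ref{thm:Z} from Theorem~\ref{thm:H}]
Let $f:\mathbb Z\to K^{n\times n}$ be a $c$-quasihomomorphism and let $M\ge2$ be an integer that is invertible in $K$. We wrap $f$ around $\mathbb Z/M$. Put $g_M=M^{-1}f(M)$ and $f_1(x)=f(x)-xg_M$, so that $D_{f_1}=D_f$ and $f_1(M)=0$. Define $\varphi:\mathbb Z/M\to K^{n\times n}$ by $\varphi(x\bmod M)=f_1(x)$ for $0\le x<M$. Let $0\le x,y<M$. If $x+y<M$, the defect of $\varphi$ at $(x,y)$ is $D_f(x,y)$. If $x+y\ge M$, then $f_1(x+y)=f_1(x+y-M)+f_1(M)+D_f(x+y-M,M)$, so the defect is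
\[
f_1(x+y-M)-f_1(x)-f_1(y)=D_f(x,y)-D_f(x+y-M,M).
\]
Thus $\varphi$ is a $2c$-quasihomomorphism. A homomorphism $\chi:\mathbb Z/M\to K^{n\times n}$ satisfies $M\chi=0$, hence $\chi=0$. Theorem~\ref{thm:H} gives $\operatorname{rk}(f(x)-xg_M)\le C_0(2c)$ for $0\le x<M$. Using this for $x$ and for $1$ in
\[
f(x)-xf(1)=(f(x)-xg_M)-x(f(1)-g_M)
\]
we get $\operatorname{rk}(f(x)-xf(1))\le2C_0(2c)$ for $0\le x<M$. Since $M$ can be arbitrarily large, this holds for all $x\ge0$. Finally, $f(0)=-D_f(0,0)$, so $f(-x)+f(x)=-D_f(0,0)-D_f(x,-x)$ has rank at most $2c$, and $f(-x)+xf(1)=(f(-x)+f(x))-(f(x)-xf(1))$ has rank at most $C(c):=2C_0(2c)+2c$ for $x\ge0$.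
\end{proof}

The homomorphism in Theorem~\ref{thm:H} will come from the following majority-vote argument.

\begin{lemma}[linearity test]\label{lem:test}
Let $H$ be a finite abelian group, $U$ an abelian group and $A:H\to U$ a map with $A(x+y)=A(x)+A(y)$ for at least $(1-\eta)|H|^2$ pairs $(x,y)$, where $\eta<1/6$. Then there is a homomorphism $\chi:H\to U$ with $\chi(x)=A(x)$ for at least $(1-3\eta)|H|$ elements $x$.
\end{lemma}

\begin{proof}
Fix $x$ and let $y,y'$ be independent and uniform in $H$. The pairs $(x+y,y')$ and $(x+y',y)$ are uniform in $H^2$, so each of $A(x+y)+A(y')=A(x+y+y')$ and $A(x+y')+A(y)=A(x+y+y')$ fails with probability at most $\eta$. Hence $A(x+y)-A(y)=A(x+y')-A(y')$ with probability at least $1-2\eta$. If $A(x+y)-A(y)$ takes the value $a$ with probability $p_a$, this says $1-2\eta\le\sum_ap_a^2\le\max_ap_a$. So there is a value $\chi(x)$ that equals $A(x+y)-A(y)$ with probability at least $1-2\eta$ over $y$. Given $x,x'$, each of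
\[
\chi(x)=A(x+y)-A(y),\qquad \chi(x')=A(x'+x+y)-A(x+y),\qquad \chi(x+x')=A(x+x'+y)-A(y)
\]
fails with probability at most $2\eta$. Since $6\eta<1$, some $y$ satisfies all three, and then $\chi(x)+\chi(x')=\chi(x+x')$. Finally, for uniform $(x,y)$ the element $A(x+y)-A(y)$ differs from $A(x)$ with probability at most $\eta$ and from $\chi(x)$ with probability at most $2\eta$, so $\chi(x)\ne A(x)$ with probability at most $3\eta$.
\end{proof}

The test needs exact additivity in a group, and the matrices of rank at most $c$ do not form a subgroup by which one could divide. The next lemma says what suffices instead.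

\begin{lemma}\label{lem:target}
Let $H$ be a finite abelian group and $f:H\to K^{n\times n}$ a $c$-quasihomomorphism. Let $Z\subset K^{n\times n}$ be a linear subspace all of whose elements have rank at most $\rho$, let $\alpha:H\to K^{n\times n}$ take values of rank at most $r$, and put $h=f+\alpha$. If $D_h(x,y)\in Z$ for at least $0.9|H|^2$ pairs $(x,y)$, then there is a homomorphism $\chi:H\to K^{n\times n}$ with $\operatorname{rk}(f(x)-\chi(x))\le2(r+\rho)+c$ for all $x\in H$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:test} with $U=K^{n\times n}/Z$ and $\eta=0.1$ gives a homomorphism $\bar\chi:H\to U$ that agrees with $h$ modulo $Z$ on a set $H'$ of at least $0.7|H|$ elements. Compose $\bar\chi$ with a linear section $U\to K^{n\times n}$ of the quotient map to get a homomorphism $\chi$. For $x\in H'$ we have $h(x)-\chi(x)\in Z$, so $\Phi=f-\chi$ has rank at most $r+\rho$ at $x$. For arbitrary $x$ the sets $H'$ and $H'-x$ each contain more than half of $H$, so there is $y$ with $y,x+y\in H'$. Since $D_\Phi=D_f$, the matrix $\Phi(x)=\Phi(x+y)-\Phi(y)-D_f(x,y)$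 has rank at most $2(r+\rho)+c$.
\end{proof}

\section{The cocycle identity and the diagonal case}\label{sec:model}

How can $\alpha$ be found? Take $n=|H|$, index rows and columns by $H$, and let $f(g)=E_{g}$ be the diagonal matrix unit at position $(g,g)$. The right correction is $\alpha=-f$. It is visible in $D_f(x,z)=E_{x+z}-E_x-E_z$ as the part that does not move when $z$ varies. In general we want to split $D_f(x,z)$ into parts belonging to $x$, to $z$ and to $x+z$, and let $\alpha(x)$ be the first. The tool is the identity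
\[
D_f(x,y)+D_f(x+y,z)=f(x+y+z)-f(x)-f(y)-f(z)=D_f(y,z)+D_f(x,y+z).
\]

\subsection*{Four planes and six lines}
Let $E_3$ be the free abelian group on symbols $x,y,z$. Put
\[
(s_1,t_1)=(x,y),\quad(s_2,t_2)=(y,z),\quad(s_3,t_3)=(x,y+z),\quad(s_4,t_4)=(x+y,z),
\]
and $P_a=\langle s_a,t_a\rangle$. When values in $H$ are given to $x,y,z$, we use the same letter for a word and its value, and write $D=D_f$ and $D_a=D(s_a,t_a)$. The identity above reads
\begin{equation}\label{eq:cocycle}
D_1-D_2-D_3+D_4=0 .
\end{equation}
The word $ix+jy+kz$ lies in $P_1,P_2,P_3,P_4$ if and only if $k=0$, $i=0$, $j=k$, $i=j$, respectively. Hence $P_a\cap P_b=\langle\ell_{ab}\rangle$ with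
\[
\ell_{12}=y,\quad\ell_{13}=x,\quad\ell_{14}=x+y,\quad\ell_{23}=y+z,\quad\ell_{24}=z,\quad\ell_{34}=x+y+z ,
\]
and $\ell_{ba}=\ell_{ab}$; see Figure~\ref{fig:quad}. We call the $P_a$ \emph{planes} and the elements of $\mathcal L=\{\ell_{ab}\}$ \emph{lines}. Each line lies in exactly two planes, and two distinct lines lie in at most one common plane. We use two more facts.
\begin{itemize}
\item[(G1)] The lines in $P_a$ are $s_a,t_a,s_a+t_a$, and any two of them form a basis of $P_a$.
\item[(G2)] For distinct $a,b,i$ the words $\ell_{ab},\ell_{ai},\ell_{bi}$ form a basis of $E_3$. Indeed the four triples are $(x,y,y+z)$, $(y,x+y,z)$, $(x,x+y,x+y+z)$, $(z,y+z,x+y+z)$, and in each of them differences of entries recover $x,y,z$.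
\end{itemize}
In particular any two lines in a common plane are part of a basis of $E_3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0)--(2,3) node[pos=0.78,left]{$P_1$};
\draw (4,0)--(2,3) node[pos=0.78,right]{$P_2$};
\draw (0,0)--(3,1.5) node[pos=0.4,below]{$P_3$};
\draw (4,0)--(1,1.5) node[pos=0.4,below]{$P_4$};
\fill (0,0) circle (2pt) node[left]{$x$};
\fill (4,0) circle (2pt) node[right]{$z$};
\fill (2,3) circle (2pt) node[above]{$y$};
\fill (1,1.5) circle (2pt) node[left]{$x+y$};
\fill (3,1.5) circle (2pt) node[right]{$y+z$};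
\fill (2,1) circle (2pt);
\node at (2,1.55) {\small $x+y+z$};
\end{tikzpicture}
\caption{The rank-two subgroups $P_1=\langle x,y\rangle$, $P_2=\langle y,z\rangle$, $P_3=\langle x,y+z\rangle$, $P_4=\langle x+y,z\rangle$ of the free abelian group on $x,y,z$, drawn projectively as segments. The six dots are the generators of their pairwise intersections.}\label{fig:quad}
\end{figure}

\subsection*{Diagonal matrices}
Suppose that all values of $f$ are diagonal. View them as functions on $I=\{1,\dots,n\}$, so that rank is the size of the support. Fix values of $x,y,z$ and suppose that to each subgroup $L\le E_3$ is attached a set $I_L\subset I$, increasing in $L$, with $\operatorname{supp}D(s,t)\subset I_L$ for $s,t\in L$. Write $I_s=I_{\langle s\rangle}$ and assume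
\begin{equation}\label{eq:modelhyp}
I_{P_a}\cap I_{P_b}=I_{\ell_{ab}}\ \ (a\ne b),\qquad I_\ell\cap I_{\ell'}=I_0\ \ (\ell\neq\ell'\text{ in }\mathcal L),
\end{equation}
together with the same statements with $y$ and $z$ exchanged. Think of $I_L$ as the coordinates at which $f$ is seen to be non-additive by someone who knows the values of the words in $L$, and of $I_0$ as a small set that does not depend on $x,y,z$.

Fix $i\notin I_0$ and let $d_a$ be the $i$-th entry of $D_a$. The index $i$ lies in at most two of the sets $I_{P_a}$, since $I_{P_a}\cap I_{P_b}\cap I_{P_j}=I_{\ell_{ab}}\cap I_{\ell_{aj}}=I_0$. As $d_1-d_2-d_3+d_4=0$, either all $d_a$ vanish or exactly two of them, $d_a$ and $d_b$, are nonzero, and then $i\in I_{\ell_{ab}}$. So outside $I_0$ the matrix $D(s,t)$, for $(s,t)=(s_a,t_a)$, is the sum of its restrictions $\alpha(s,t),\beta(s,t),\gamma(s,t)$ to the disjoint sets $I_s\setminus I_0$, $I_t\setminus I_0$, $I_{s+t}\setminus I_0$. If $i\in I_x\setminus I_0$, then $i\in I_{P_1}\cap I_{P_3}$, so $d_2=d_4=0$ and $d_1=d_3$; this says $\alpha(x,y)=\alpha(x,y+z)$,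 and exchanging $y,z$ gives $\alpha(x,z)=\alpha(x,y+z)=\alpha(x,y)$. If $i\in I_y\setminus I_0$, then $d_3=d_4=0$ and $d_1=d_2$, so $\beta(x,y)=\alpha(y,z)$. If $i\in I_{x+y}\setminus I_0$, then $d_2=d_3=0$ and $d_1=-d_4$, so $\gamma(x,y)=-\alpha(x+y,z)$. Therefore
\[
D(x,y)=\alpha(x,z)+\alpha(y,z)-\alpha(x+y,z)\quad\text{outside }I_0 .
\]
With $z$ held fixed, $h(g)=f(g)+\alpha(g,z)$ is additive at $(x,y)$ modulo the diagonal matrices supported on $I_0$, which is the situation of Lemma~\ref{lem:target}.

Two things remain: to construct supports satisfying an analogue of \eqref{eq:modelhyp}, and to replace sets of coordinates by column and row spaces. The second task has a new feature, because three subspaces that meet pairwise in $0$ need not be independent.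

\begin{example}\label{ex:quad}
Let $K=\mathbb F_p$, $H=K^n$ (columns) and $f(g)=gg^{T}$. Then $D(x,y)=xy^{T}+yx^{T}$, and the column spaces that belong to $x$, $y$, $x+y$ are the dependent lines $Kx,Ky,K(x+y)$. Moreover the bilinear map $D'(x,y)=xy^T$ has rank at most one and satisfies \eqref{eq:cocycle}, because $xy^T-yz^T-x(y+z)^T+(x+y)z^T=0$. For independent $x,y$ it is not a combination of $xx^T$, $yy^T$, $(x+y)(x+y)^T$, which are symmetric. So \eqref{eq:cocycle} alone cannot give the splitting into three parts, and the symmetry $D(x,y)=D(y,x)$ has to be used.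
\end{example}

\section{Ultraproducts, tensors and probability}\label{sec:ultra}

Suppose that Theorem~\ref{thm:H} fails for some $c$. Then for every $m\ge1$ there are a finite abelian group $H_m$, a field $K_m$, an integer $n_m$ and a $c$-quasihomomorphism $f_m:H_m\to K_m^{n_m\times n_m}$ with
\begin{equation}\label{eq:counter}
\max_x\operatorname{rk}(f_m(x)-\chi(x))>m\quad\text{for every homomorphism }\chi:H_m\to K_m^{n_m\times n_m}.
\end{equation}
Property \eqref{eq:counter} is used only in the last line of the proof. We pass to a limit object in which ``bounded independently of $m$'' becomes ``finite'' and ``with high probability'' becomes ``almost surely''.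

\subsection*{Tensors}
Let $V,W$ be vector spaces over a field. For $t\in V\otimes W$ the \emph{left support} $\operatorname{ls}(t)\subset V$ is the set of all $(\operatorname{id}\otimes\phi)(t)$ with $\phi\in W^*$. If $t=\sum_iv_i\otimes w_i$ with the $w_i$ independent, then $\operatorname{ls}(t)$ is the span of the $v_i$; so $t\in A\otimes W$ if and only if $\operatorname{ls}(t)\subset A$. The \emph{right support} $\operatorname{rs}(t)\subset W$ is defined symmetrically. For matrices these are the column space and the row space. For subspaces $A,A'\subset V$ and $A_1,A_1'\subset W$: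
\begin{itemize}
\item[(T1)] $(A\otimes A_1)\cap(A'\otimes A_1')=(A\cap A')\otimes(A_1\cap A_1')$; in particular $t\in\operatorname{ls}(t)\otimes\operatorname{rs}(t)$.
\item[(T2)] The kernel of $V\otimes W\to V/A\otimes W/A_1$ is $A\otimes W+V\otimes A_1$.
\item[(T3)] If $t=\sum_it_i$ with $t_i\in V\otimes U_i$ and the subspaces $U_i\subset W$ are independent, then $\operatorname{ls}(t)=\sum_i\operatorname{ls}(t_i)$.
\end{itemize}
For (T1) and (T2) choose a basis of $V$ containing bases of $A\cap A'$, $A$ and $A'$, do the same in $W$, and use the product basis. For (T3), every functional on $U_j$ extends to $W$ so as to vanish on the other $U_i$, which gives $\operatorname{ls}(t_j)\subset\operatorname{ls}(t)$; the other inclusion follows from the definition.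

\subsection*{Ultraproducts}
Fix a nonprincipal ultrafilter $\mathcal U$ on the positive integers: a family of sets, closed under finite intersections and supersets, that contains all cofinite sets and exactly one of each set and its complement. ``For most $m$'' means for all $m$ in a member of $\mathcal U$. If a finite disjunction holds for most $m$, then one of its terms does. A bounded real sequence $(p_m)$ has a unique ultralimit $\lim_{\mathcal U}p_m$, the number $p$ such that $|p_m-p|<\varepsilon$ for most $m$, for each $\varepsilon>0$; ultralimits are additive.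

The ultraproduct $\prod X_m/\mathcal U$ of nonempty sets is the set of sequences $(a_m)$, $a_m\in X_m$, modulo agreement for most $m$; classes are written $[a_m]$. A subset is \emph{internal} if it has the form $[A_m]=\{[a_m]:a_m\in A_m\text{ for most }m\}$, and sequences of maps define internal maps termwise. One has $[A_m]\cap[A'_m]=[A_m\cap A'_m]$, the complement of $[A_m]$ is $[X_m\setminus A_m]$, and $[A_m]$ is empty if and only if $A_m$ is empty for most $m$. Consequently $[A_m]\subset[A'_m]$ if and only if $A_m\subset A'_m$ for most $m$. If the $X_m$ are abelian groups, choosing decompositions termwise gives $[A_m]+[A'_m]=[A_m+A'_m]$.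

Let $V^{(m)}$ and $W^{(m)}$ be the spaces of columns and of rows of length $n_m$ over $K_m$, so that $K_m^{n_m\times n_m}=V^{(m)}\otimes W^{(m)}$. Let $H,\mathbf K,V,W,\mathrm{Mat}$ be the ultraproducts of the $H_m$, $K_m$, $V^{(m)}$, $W^{(m)}$, $K_m^{n_m\times n_m}$, and $f=[f_m]:H\to\mathrm{Mat}$. With termwise operations $H$ is an abelian group, $\mathbf K$ is a field, and $V,W,\mathrm{Mat}$ are $\mathbf K$-vector spaces.

\begin{lemma}\label{lem:transfer}
\begin{itemize}
\item[(a)] Vectors $[v_{1,m}],\dots,[v_{r,m}]$ are independent over $\mathbf K$ if and only if $v_{1,m},\dots,v_{r,m}$ are independent for most $m$.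
\item[(b)] The map $V\otimes_{\mathbf K}W\to\mathrm{Mat}$, $v\otimes w\mapsto vw$, is injective. Its image consists of the $t=[t_m]$ for which there is $r$ with $\operatorname{rk}t_m\le r$ for most $m$. For such $t$, $\operatorname{ls}(t)$ and $\operatorname{rs}(t)$ are the ultraproducts of the column and row spaces of the $t_m$.
\item[(c)] If $A_m\subset V^{(m)}$ and $A'_m\subset W^{(m)}$ are subspaces of dimension at most $d$, and $A=[A_m]$, $A'=[A'_m]$, then $\dim A,\dim A'\le d$, and $A\otimes W=[A_m\otimes W^{(m)}]$, $V\otimes A'=[V^{(m)}\otimes A'_m]$, $A\otimes A'=[A_m\otimes A'_m]$.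
\end{itemize}
\end{lemma}

\begin{proof}
(a) A relation $\sum_i[\lambda_{i,m}][v_{i,m}]=0$ is a sequence of relations holding for most $m$, and it is nontrivial if and only if for most $m$ some $\lambda_{i,m}$ is nonzero.

(b) Write a tensor as $\sum_{i\le r}v_i\otimes w_i$ with $r$ minimal; then both families are independent. By (a), for most $m$ the matrix $t_m=\sum_iv_{i,m}w_{i,m}$ has rank $r$, column space spanned by the $v_{i,m}$ and row space spanned by the $w_{i,m}$. This gives injectivity and the description of the supports. Conversely, if $\operatorname{rk}t_m\le r$ for most $m$, write each such $t_m$ as a sum of $r$ products of a column and a row.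

(c) Choose spanning vectors $v_{1,m},\dots,v_{d,m}$ of $A_m$. Then the $v_i=[v_{i,m}]$ span $A$, and $A\otimes W$ and $[A_m\otimes W^{(m)}]$ both consist of the sums $\sum_iv_iw_i$ with $w_i\in W$. The second formula is symmetric, and the third follows by intersecting, using (T1).
\end{proof}

We identify $V\otimes W$ with its image. Then $D(g,g')=f(g+g')-f(g)-f(g')$ lies in $V\otimes W$, and its supports have dimension at most $c$, for all $g,g'\in H$.

\subsection*{The probability space}
Let $\Omega_m=H_m^{\{0,\dots,m-1\}}$ and $\Omega=\prod\Omega_m/\mathcal U$. Each $\omega\in\Omega$ has coordinates $\omega_i\in H$ for all integers $i\ge0$, since the $i$-th coordinate exists for all $m>i$. For internal $A=[A_m]\subset\Omega$ put $\mu(A)=\lim_{\mathcal U}|A_m|/|\Omega_m|$. This is a finitely additive probability on the algebra of internal sets.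

A decreasing sequence $A^1\supset A^2\supset\cdots$ of nonempty internal sets $A^k=[A^k_m]$ has nonempty intersection. Indeed, let $k(m)$ be the largest $k\le m$ with $A^1_m\cap\dots\cap A^k_m\ne\emptyset$ (or $0$ if there is none) and pick $\omega_m$ in this intersection; for each $k$ we have $k(m)\ge k$ for most $m$, so $[\omega_m]\in A^k$. Hence, if an internal set is a countable disjoint union of internal sets, all but finitely many of them are empty, and $\mu$ is countably additive on the algebra. By Carath\'eodory's extension theorem $\mu$ extends uniquely to a probability measure on the generated $\sigma$-algebra. We complete it, so that subsets of null sets are null, and obtain the Loeb measure $\mu$. An internal bijection of $\Omega$ preserves $\mu$ on internal sets, and therefore everywhere by uniqueness.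

\subsection*{Words}
Let $\Gamma$ be the free abelian group on symbols $e_0,e_1,\dots$. For $s\in\Gamma$ and $\omega\in\Omega$ let $s(\omega)\in H$ be the value of $s$ under $e_i\mapsto\omega_i$. Let $\tau$ be an automorphism of $\Gamma$ that preserves the span of finitely many symbols $e_i$, $i\in J$, and fixes the others. Define $\tau^*\omega$ by $(\tau^*\omega)_i=(\tau e_i)(\omega)$ for $i\in J$, leaving the other coordinates (at every level $m$) unchanged. Then $s(\tau^*\omega)=(\tau s)(\omega)$ by linearity in $s$, and $\tau^*$ is an internal bijection with inverse $(\tau^{-1})^*$. So $\tau^*$ preserves $\mu$. This invariance is the reason for working with finite groups.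

\section{Supports and the exchange lemma}\label{sec:exchange}

To see what the analogue of $I_x$ should be, consider a vector in the column spaces of both $D(x,y)$ and $D(x,w)$, with $x,y,w$ independent and random. Resample $w$ to get $w_1,w_2,\dots$. The column space of $D(x,y)$ has dimension at most $c$, so at most $c$ of the copies $D(x,w_j)$ can meet it in a direction not produced by the earlier copies. All copies have the same distribution as $D(x,w)$, so with high probability our vector lies in the span of the column spaces of $D(x,w_1),\dots,D(x,w_k)$. This span depends on $x$ and on auxiliary variables only. We therefore build auxiliary variables into every support. Infinitely many are needed, because the argument will be applied to spaces that already involve auxiliary variables.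

For $F\subset\Gamma$ put
\[
V_F(\omega)=\sum_{s,t\in F}\operatorname{ls}D(s(\omega),t(\omega)),\qquad W_F(\omega)=\sum_{s,t\in F}\operatorname{rs}D(s(\omega),t(\omega)).
\]
Then $V_F(\tau^*\omega)=V_{\tau F}(\omega)$. If $F$ is finite, $V_F(\omega)$ has dimension at most $c|F|^2$, and by Lemma~\ref{lem:transfer}(b) it is the ultraproduct of the spaces $V^{(m)}_F(\omega_m)$ defined by the same formula at level $m$. Hence an inclusion between spaces built from finitely many such $V_F$ by sums and intersections defines an internal event. Everything said about $V$ in this paper holds for $W$ with the same proof.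

Name the first four symbols $u,x,y,z=e_0,e_1,e_2,e_3$, and let $E=\langle u,x,y,z\rangle\supset E_3=\langle x,y,z\rangle$ and $B=\langle e_i:i\ge4\rangle$. The symbols in $B$ are the auxiliary variables; $u$ is a spare variable needed in Section~\ref{sec:linear}. From now on, for a subgroup $L\le E$ and $s\in E$ we write
\[
V_L:=V_{L\oplus B},\qquad V_s:=V_{\langle s\rangle},\qquad V_0:=V_B .
\]
Thus $V_0\subset V_L\subset V_{L'}$ for $L\subset L'$, $V_{-s}=V_s$, and $V_L(\tau^*\omega)=V_{\tau L}(\omega)$ for $\tau\in GL(E)$. The space $V_L$ is the directed union of the countably many $V_F$ with $F\subset L\oplus B$ finite.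

\begin{lemma}[exchange lemma]\label{lem:exchange}
Let $E=X\oplus Y$, let $\pi:E\to X$ be the projection along $Y$, and let $M\le X$ and $L_1,\dots,L_r\le E$. Then almost surely
\[
V_M\cap(V_{L_1}+\dots+V_{L_r})\subset V_{\pi L_1}+\dots+V_{\pi L_r}.
\]
\end{lemma}

\begin{proof}
The groups $X,Y$ are free and their bases together form a basis of $E$, so some $\tau\in GL(E)$ maps a decomposition $E=X_0\oplus Y_0$ into coordinate subgroups onto $X\oplus Y$. The assertion for $(X,Y,M,L_i)$ at $\omega$ is the assertion for $(X_0,Y_0,\tau^{-1}M,\tau^{-1}L_i)$ at $\tau^*\omega$, and $\tau^*$ preserves $\mu$. So we may assume that $Y$ is spanned by symbols $e_p$, $p\in J\subset\{0,1,2,3\}$, and $X$ by the remaining symbols of $E$.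

The left side is the union of the spaces $V_F\cap\sum_iV_{F_i}$ over the countably many choices of finite sets $F\subset M\oplus B$ and $F_i\subset L_i\oplus B$. Fix such a choice. It suffices to show that $\Omega_{\mathrm{bad}}=\{V_F\cap\sum_iV_{F_i}\not\subset\sum_iV_{\pi L_i}\}$ is null.

Choose distinct symbols $e_{\beta(p,j)}\in B$ ($p\in J$, $j\ge1$) that do not occur in $F,F_1,\dots,F_r$. Let $\sigma_j$ exchange $e_p$ and $e_{\beta(p,j)}$ for all $p\in J$, and put $F_i^j=\sigma_jF_i$. An element of $F_i$ has the form $\pi\lambda+(\lambda-\pi\lambda)+b$ with $\lambda\in L_i$, $b\in B$; the map $\sigma_j$ fixes $\pi\lambda$ and $b$ and sends $\lambda-\pi\lambda\in Y$ into $B$. So $F_i^j\subset\pi L_i\oplus B$, and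
\[
G_k:=\sum_{j\le k}\sum_iV_{F_i^j}\subset\sum_iV_{\pi L_i}\qquad(k\ge0).
\]
Consider the internal events
\[
A_k=\Big\{V_F\cap\sum_iV_{F_i^{k+1}}\not\subset G_k\Big\},\qquad A'_k=\Big\{V_F\cap\sum_iV_{F_i}\not\subset G_k\Big\}\supset\Omega_{\mathrm{bad}} .
\]
The sets $F$ and $F_i^j$ ($j\le k$) involve neither the $e_p$ ($p\in J$) nor the $e_{\beta(p,k+1)}$; for $F$ this uses $M\le X$. So $\sigma_{k+1}$ fixes them pointwise and maps $F_i$ to $F_i^{k+1}$. Thus $\omega\in A_k$ if and only if $\sigma_{k+1}^*\omega\in A'_k$, and $\mu(A_k)=\mu(A'_k)$. On $A_k$ we have $\dim(V_F\cap G_{k+1})>\dim(V_F\cap G_k)$, so each $\omega$ lies in at most $\dim V_F\le c|F|^2$ of the $A_k$. Integrating, $\sum_k\mu(A_k)\le c|F|^2$, hence $\mu(A'_k)\to0$ and $\Omega_{\mathrm{bad}}\subset\bigcap_kA'_k$ is null.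
\end{proof}

Subgroups of $E$ are finitely generated, so there are countably many instances $(X,Y,M,L_1,\dots,L_r)$ of the lemma. Let $\Omega^*$ be the set of $\omega$ at which all instances hold, for $V$ and for $W$. Then $\mu(\Omega^*)=1$, and $\tau^*\Omega^*=\Omega^*$ for $\tau\in GL(E)$, because an instance at $\tau^*\omega$ is another instance at $\omega$.

\emph{Until the end of Section~\ref{sec:structure} we fix $\omega\in\Omega^*$} and suppress it. Bars denote images in $\bar V=V/V_0$, $\bar W=W/W_0$ and $\bar V\otimes\bar W$. Since all $V_L$ contain $V_0$, the bar respects their sums, intersections and inclusions. So the exchange lemma holds with bars, and $\bar V_0=0$. Write $\bar V_{ab}=\bar V_{\ell_{ab}}$. By definition $\bar D_a\in\bar V_{P_a}\otimes\bar W_{P_a}$. The analogues of \eqref{eq:modelhyp} are as follows.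

\begin{lemma}\label{lem:rules}
Let $a,b,i\in\{1,2,3,4\}$ be distinct.
\begin{itemize}
\item[(I1)] $\bar V_s\cap\bar V_t=0$ if $(s,t)$ is part of a basis of $E$.
\item[(I2)] $\bar V_x,\bar V_y,\bar V_z$ are independent.
\item[(I3)] $\bar V_{P_a}\cap\bar V_{P_b}=\bar V_{ab}$.
\item[(I4)] $\bar V_{P_a}\cap(\bar V_{P_b}+\bar V_{P_i})=\bar V_{ab}+\bar V_{ai}$.
\end{itemize}
\end{lemma}

\begin{proof}
(I1) Take $Y=\langle t\rangle$ and let $X\ni s$ be spanned by the rest of the basis; then $\pi t=0$. (I2) With $X=\langle u,x\rangle$, $Y=\langle y,z\rangle$ we get $\bar V_x\cap(\bar V_y+\bar V_z)=0$, and $\bar V_y\cap\bar V_z=0$ by (I1). (I3), (I4) Take $X=P_a\oplus\langle u\rangle$ and $Y=\langle\ell_{bi}\rangle$; then $E=X\oplus Y$ by (G1), (G2). Since $P_b=\langle\ell_{ab},\ell_{bi}\rangle$ and $P_i=\langle\ell_{ai},\ell_{bi}\rangle$, we have $\pi P_b=\langle\ell_{ab}\rangle$ and $\pi P_i=\langle\ell_{ai}\rangle$. This gives the inclusions $\subset$, and $\supset$ holds by monotonicity.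
\end{proof}

The next three sections prove the following counterpart of the diagonal computation.

\begin{proposition}\label{prop:local}
Let $\omega\in\Omega^*$. For $s\in\{x,y,x+y\}$ the spaces $\bar V_s\otimes\bar W_s$, $\bar V_z\otimes\bar W_z$, $\bar V_{s+z}\otimes\bar W_{s+z}$ are independent and $\bar D(s,z)$ lies in their sum. If $\alpha(s,z)$ denotes its component in $\bar V_s\otimes\bar W_s$, then
\begin{equation}\label{eq:main}
\bar D(x,y)=\alpha(x,z)+\alpha(y,z)-\alpha(x+y,z).
\end{equation}
\end{proposition}

\section{The defect is supported on the lines}\label{sec:lines}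

Put $\Lambda_a=\sum_{b\ne a}\bar V_{ab}\subset\bar V_{P_a}$ and $\Lambda=\sum_{\ell\in\mathcal L}\bar V_\ell$, and define $\Lambda'_a,\Lambda'\subset\bar W$ in the same way. There are no coordinates to argue with, so we divide the right factor by the contribution of all lines and show that nothing is left.

\begin{lemma}\label{lem:step1}
$\bar D_a\in\Lambda_a\otimes\Lambda'_a$ for $a=1,2,3,4$.
\end{lemma}

\begin{proof}
Let $\{a,b,i,j\}=\{1,2,3,4\}$. We claim: if $w_k\in\bar W_{P_k}$ for $k=b,i,j$ and $w_b+w_i+w_j\in\Lambda'$, then $w_k\in\Lambda'_k$ for each $k$. Every pair of indices meets $\{b,i,j\}$, so $\Lambda'=\Lambda'_b+\Lambda'_i+\Lambda'_j$. Subtracting from each $w_k$ an element of $\Lambda'_k$, we may assume $w_b+w_i+w_j=0$. Then (I4) gives $w_b\in\bar W_{P_b}\cap(\bar W_{P_i}+\bar W_{P_j})=\bar W_{bi}+\bar W_{bj}\subset\Lambda'_b$, and $b,i,j$ play symmetric roles.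

The claim says that $\bar W_{P_k}\cap\Lambda'=\Lambda'_k$, and that any three of the images $U_k$ of $\bar W_{P_k}$ in $\bar W/\Lambda'$ are independent. Let $\theta_k\in\bar V_{P_k}\otimes U_k$ be the image of $\bar D_k$ in $\bar V\otimes(\bar W/\Lambda')$, and $A_k=\operatorname{ls}(\theta_k)\subset\bar V_{P_k}$. By \eqref{eq:cocycle}, $\theta_a=\pm\theta_b\pm\theta_i\pm\theta_j$, so (T3) gives $A_a=A_b+A_i+A_j$. This holds for every $a$, hence $A_1=A_2=A_3=A_4$, and by (I3) and (I1) this space lies in
\[
(\bar V_{P_1}\cap\bar V_{P_2})\cap(\bar V_{P_1}\cap\bar V_{P_3})=\bar V_y\cap\bar V_x=0 .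
\]
So $\theta_a=0$, that is, $\bar D_a\in\bar V\otimes\Lambda'$ by (T2). By (T1), $\bar D_a\in\bar V\otimes(\Lambda'\cap\bar W_{P_a})=\bar V\otimes\Lambda'_a$. Exchanging the roles of $V$ and $W$ gives $\bar D_a\in\Lambda_a\otimes\bar W$, and (T1) finishes the proof.
\end{proof}

\section{The linear part}\label{sec:linear}

If the six spaces $\bar V_\ell$ were independent, and likewise the $\bar W_\ell$, we could now compare components in \eqref{eq:cocycle}. Example~\ref{ex:quad} shows that they need not be. The dependence among $\bar V_s,\bar V_t,\bar V_{s+t}$ is measured by $\bar V_s\cap(\bar V_t+\bar V_{s+t})$. We show that this space does not depend on $t$, and that it varies linearly with $s$, as in the example. The spare variable $u$ provides a fixed space through which the different $s$ are compared.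

Let $S=\{x,y,z,x+y,y+z,x+z,x+y+z\}=\mathcal L\cup\{x+z\}$, a set stable under permutations of $x,y,z$. For $s\in S$ put
\[
N_s=\bar V_s\cap(\bar V_u+\bar V_{u-s}),\qquad Q_s=\bar V_u\cap(\bar V_s+\bar V_{u-s}).
\]
Each $s\in S$ is part of a basis of $E_3$, so $(s,u-s)$ and $(u,u-s)$ are parts of bases of $E$.

\begin{lemma}\label{lem:linear}
\begin{itemize}
\item[(a)] If $s\in S$, $(s,t)$ is part of a basis of $E_3$ and $\varepsilon=\pm1$, then $\bar V_s\cap(\bar V_t+\bar V_{s+\varepsilon t})=N_s$.
\item[(b)] The space $Q:=Q_s$ does not depend on $s\in S$.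
\item[(c)] For $s\in S$ and $q\in Q$ there is a unique $a_s(q)\in\bar V_s$ with $q-a_s(q)\in\bar V_{u-s}$, and $a_s$ is a linear isomorphism $Q\to N_s$.
\item[(d)] If $s,t,s+t\in S$ and $(s,t)$ is part of a basis of $E_3$, then $a_{s+t}=a_s+a_t$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(s,t,r)$ be a basis of $E_3$, $Y=\langle u+\varepsilon t\rangle$ and $M=\langle s\rangle$. With $X=\langle s,r,u\rangle$ we have $\pi t=-\varepsilon u$ and $\pi(s+\varepsilon t)=s-u$, so Lemma~\ref{lem:exchange} gives $\subset$. With $X=E_3$ we have $\pi u=-\varepsilon t$ and $\pi(u-s)=-(s+\varepsilon t)$, which gives $\supset$.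

(b) Let $s,t\in S$ with $(s,t,r)$ a basis of $E_3$. Take $X=\langle u,t,r\rangle$, $Y=\langle s-t\rangle$, $M=\langle u\rangle$. Then $\pi s=t$ and $\pi(u-s)=u-t$, so $Q_s\subset Q_t$, and $Q_s=Q_t$ by symmetry. For $t\in S\setminus\{x\}$ the class of $t$ modulo $x$ is $y$, $z$ or $y+z$, so $(x,t)$ is part of a basis of $E_3$, and $Q_t=Q_x$.

(c) Existence holds because $Q=Q_s\subset\bar V_s+\bar V_{u-s}$, uniqueness because $\bar V_s\cap\bar V_{u-s}=0$ by (I1), and linearity follows from uniqueness. We have $a_s(q)=q-(q-a_s(q))\in\bar V_u+\bar V_{u-s}$, so $a_s(q)\in N_s$. If $v\in N_s$, write $v=q+v_1$ with $q\in\bar V_u$, $v_1\in\bar V_{u-s}$; then $q=v-v_1\in Q_s$ and $a_s(q)=v$. If $a_s(q)=0$, then $q\in\bar V_u\cap\bar V_{u-s}=0$.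

(d) Let $v=a_s(q)$, $v'=a_t(q)$, $v''=a_{s+t}(q)$. Then
\[
v''-v=(q-v)-(q-v'')\in\bar V_{\langle s,t\rangle}\cap(\bar V_{u-s}+\bar V_{u-s-t}).
\]
Lemma~\ref{lem:exchange} with $X=E_3$, $Y=\langle u-s\rangle$, where $\pi(u-s)=0$ and $\pi(u-s-t)=-t$, gives $v''-v\in\bar V_t$. Exchanging $s$ and $t$ gives $v''-v'\in\bar V_s$. So $v''-v-v'\in\bar V_t\cap\bar V_s=0$.
\end{proof}

For an ultraproduct of the maps of Example~\ref{ex:quad} with $n\to\infty$, the coordinates $\omega_i$ are almost surely independent vectors, $\bar V_s$ is the line spanned by the class $\bar s$, $N_s=\bar V_s$, $Q=\bar V_u$ and $a_s(\bar u)=\bar s$.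

Put $N=N_x\oplus N_y\oplus N_z$; the sum is direct by (I2). Part (d) for the pairs $(x,y),(y,z),(x,z),(x+y,z)$ shows that $a_s=s_xa_x+s_ya_y+s_za_z$ for $s=s_xx+s_yy+s_zz\in S$. Hence $N_s\subset N$ for $s\in S$, and
\[
N_{P_a}:=N_{s_a}+N_{t_a}=N_{s_a}+N_{t_a}+N_{s_a+t_a}\subset N\cap\bar V_{P_a}.
\]
The same construction in $W$ gives $N'_s,Q',N',N'_{P_a}$ and isomorphisms $b_s:Q'\to N'_s$. For $\kappa\in Q\otimes Q'$ and $s,t\in S$ put $\kappa[s,t]=(a_s\otimes b_t)(\kappa)$. Then $\kappa\mapsto\kappa[s,t]$ is an isomorphism $Q\otimes Q'\to N_s\otimes N'_t$,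
\begin{equation}\label{eq:biadd}
\kappa[s,t]=\sum_{i,j\in\{x,y,z\}}s_it_j\,\kappa[i,j],
\end{equation}
and every element of $N\otimes N'=\bigoplus_{i,j}N_i\otimes N'_j$ is uniquely $\sum_{i,j}\kappa_{ij}[i,j]$; we call $\kappa_{ij}$ its \emph{coefficient} at $[i,j]$.

The spaces $N_\ell$ account for all dependences among the $\bar V_\ell$. Choose complements $\bar V_\ell=N_\ell\oplus C_\ell$ and $\bar W_\ell=N'_\ell\oplus C'_\ell$ for $\ell\in\mathcal L$.

\begin{lemma}\label{lem:split}
$\Lambda=N\oplus\bigoplus_{\ell\in\mathcal L}C_\ell$ and $\Lambda_a=N_{P_a}\oplus\bigoplus_{\ell\in\mathcal L\cap P_a}C_\ell$.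
\end{lemma}

\begin{proof}
The spaces on the right span $\Lambda$ and $\Lambda_a$, so only directness has to be shown. First let $v_{ab}\in\bar V_{ab}$ with $\sum_{a<b}v_{ab}=0$; we claim $v_{ab}\in N_{\ell_{ab}}$. With $\{a,b,i,j\}=\{1,2,3,4\}$ group the six terms as
\[
w_b=v_{ab}+v_{bi}\in\bar V_{P_b},\qquad w_i=v_{ai}+v_{ij}\in\bar V_{P_i},\qquad w_j=v_{aj}+v_{bj}\in\bar V_{P_j}.
\]
From $w_b=-w_i-w_j$ and (I4) we get $w_b\in\bar V_{bi}+\bar V_{bj}$, hence $v_{ab}\in\bar V_{ab}\cap(\bar V_{bi}+\bar V_{bj})$. Here $\ell_{ab},\ell_{bi},\ell_{bj}$ are $s,t,s+t$ in some order, with $(s,t)=(s_b,t_b)$. Lemma~\ref{lem:linear}(a) applied to the pair $(s,t)$ or $(t,s)$ with $\varepsilon=1$, or to $(s+t,s)$ with $\varepsilon=-1$, identifies the intersection with $N_{\ell_{ab}}$.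

Now let $n_x+n_y+n_z+\sum_\ell c_\ell=0$ with $n_i\in N_i$, $c_\ell\in C_\ell$. Since $x,y,z\in\mathcal L$, the claim applies to the vectors $n_\ell+c_\ell$ ($\ell=x,y,z$) and $c_\ell$ (other $\ell$). It gives $c_\ell\in N_\ell\cap C_\ell=0$ for all $\ell$.
\end{proof}

\section{The structure of the defect}\label{sec:structure}

By Lemma~\ref{lem:split} and its analogue for $W$, the space $\Lambda\otimes\Lambda'$ is the direct sum of the \emph{blocks} $N\otimes N'$, $C_\ell\otimes N'$, $N\otimes C'_\ell$, $C_\ell\otimes C'_{\ell'}$ ($\ell,\ell'\in\mathcal L$). We compare blocks in \eqref{eq:cocycle}. As Example~\ref{ex:quad} predicts, a bilinear term has to be allowed at first.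

\begin{lemma}\label{lem:step2}
For $(s,t)=(s_a,t_a)$ we have $\bar D_a\in(Q\otimes Q')[s,t]+\bar V_s\otimes\bar W_s+\bar V_t\otimes\bar W_t+\bar V_{s+t}\otimes\bar W_{s+t}$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:step1} and~\ref{lem:split}, the components of $\bar D_a$ lie in $N_{P_a}\otimes N'_{P_a}$, $C_\ell\otimes N'_{P_a}$, $N_{P_a}\otimes C'_\ell$ and $C_\ell\otimes C'_{\ell'}$ with $\ell,\ell'\in\mathcal L\cap P_a$. We show that each component lies in the stated sum.

\emph{Block $C_\ell\otimes C'_{\ell'}$ with $\ell\ne\ell'$.} The plane $P_a$ is the only one containing both lines, so only $\bar D_a$ contributes to this block in \eqref{eq:cocycle}, and its component is $0$.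

\emph{Block $C_\ell\otimes C'_\ell$.} It is contained in $\bar V_\ell\otimes\bar W_\ell$.

\emph{Block $C_\ell\otimes N'$ with $\ell=\ell_{ab}$.} Only $\bar D_a$ and $\bar D_b$ contribute, so their components agree up to sign. By (T1) and (I3) they lie in $C_\ell\otimes(N'_{P_a}\cap N'_{P_b})\subset C_\ell\otimes(\bar W_{P_a}\cap\bar W_{P_b})=C_\ell\otimes\bar W_\ell$. Exchanging the factors, the component in $N\otimes C'_\ell$ lies in $\bar V_\ell\otimes C'_\ell$.

\emph{Block $N\otimes N'$.} The space $N_{P_a}\otimes N'_{P_a}$ is spanned by elements $\kappa[s,s],\kappa[t,t],\kappa[s,t],\kappa[t,s]$. We have $\kappa[\ell,\ell]\in\bar V_\ell\otimes\bar W_\ell$, and $\kappa[t,s]=\kappa[s+t,s+t]-\kappa[s,s]-\kappa[t,t]-\kappa[s,t]$ by \eqref{eq:biadd}.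
\end{proof}

\begin{lemma}\label{lem:indep}
The six spaces $\bar V_\ell\otimes\bar W_\ell$ $(\ell\in\mathcal L)$ and the three spaces $(Q\otimes Q')[x,y]$, $(Q\otimes Q')[y,z]$, $(Q\otimes Q')[x,z]$ are independent.
\end{lemma}

\begin{proof}
Let $\sum_\ell\delta_\ell+\kappa_1[x,y]+\kappa_2[y,z]+\kappa_3[x,z]=0$ with $\delta_\ell\in\bar V_\ell\otimes\bar W_\ell=(N_\ell\oplus C_\ell)\otimes(N'_\ell\oplus C'_\ell)$. Only $\delta_\ell$ contributes to the blocks $C_\ell\otimes C'_\ell$, $C_\ell\otimes N'$, $N\otimes C'_\ell$, so these components vanish and $\delta_\ell=\kappa_\ell[\ell,\ell]$ for some $\kappa_\ell\in Q\otimes Q'$. Expand by \eqref{eq:biadd}. Since $x+z\notin\mathcal L$, the coefficient at $[z,x]$ is $\kappa_{x+y+z}$, which therefore vanishes. Then the coefficients at $[y,x]$ and $[z,y]$ are $\kappa_{x+y}$ and $\kappa_{y+z}$, which vanish. Then those at $[x,x],[y,y],[z,z]$ are $\kappa_x,\kappa_y,\kappa_z$, and those at $[x,y],[y,z],[x,z]$ are $\kappa_1,\kappa_2,\kappa_3$.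
\end{proof}

No integer other than $\pm1$ had to be inverted here, which is why the characteristic of the field plays no role.

\begin{proof}[Proof of Proposition~\ref{prop:local}]
By \eqref{eq:biadd}, $\kappa[x,y+z]=\kappa[x,y]+\kappa[x,z]$ and $\kappa[x+y,z]=\kappa[x,z]+\kappa[y,z]$. So for each $a$ the space $(Q\otimes Q')[s_a,t_a]$ lies in the sum of the three bilinear spaces of Lemma~\ref{lem:indep}, and the four spaces in Lemma~\ref{lem:step2} are independent. For $(s,t)=(s_a,t_a)$ there is thus a unique decomposition
\begin{equation}\label{eq:decomp}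
\bar D(s,t)=\nu(s,t)[s,t]+\alpha(s,t)+\beta(s,t)+\gamma(s,t)
\end{equation}
with $\nu(s,t)\in Q\otimes Q'$ and $\alpha,\beta,\gamma$ in $\bar V_s\otimes\bar W_s$, $\bar V_t\otimes\bar W_t$, $\bar V_{s+t}\otimes\bar W_{s+t}$. Insert \eqref{eq:decomp} into \eqref{eq:cocycle} and apply Lemma~\ref{lem:indep}. The bilinear terms are
\[
\big(\nu(x,y)-\nu(x,y+z)\big)[x,y]+\big(\nu(x+y,z)-\nu(y,z)\big)[y,z]+\big(\nu(x+y,z)-\nu(x,y+z)\big)[x,z],
\]
so
\begin{equation}\label{eq:nu}
\nu:=\nu(x,y)=\nu(x,y+z)=\nu(x+y,z)=\nu(y,z).
\end{equation}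
The lines $x=\ell_{13}$, $y=\ell_{12}$, $x+y=\ell_{14}$ give
\begin{equation}\label{eq:alpha}
\alpha(x,y)=\alpha(x,y+z),\qquad\beta(x,y)=\alpha(y,z),\qquad\gamma(x,y)=-\alpha(x+y,z).
\end{equation}

Let $\tau$ be a permutation of $x,y,z$, fixing $u$. All of the above holds at $\tau^*\omega\in\Omega^*$. We have $V_0(\tau^*\omega)=V_0(\omega)$, $\bar V_s(\tau^*\omega)=\bar V_{\tau s}(\omega)$ and $\bar D(s,t)(\tau^*\omega)=\bar D(\tau s,\tau t)(\omega)$. Also $Q(\tau^*\omega)=Q_{\tau x}(\omega)=Q(\omega)$ by Lemma~\ref{lem:linear}(b), and the defining property of $a_s$ gives $a_s(\tau^*\omega)=a_{\tau s}(\omega)$; the same holds in $W$. Hence, at $\omega$, the independence and the decomposition \eqref{eq:decomp} hold for all pairs $(\tau s_a,\tau t_a)$. By uniqueness the terms depend only on the pair, not on the choice of $\tau$ and $a$, and \eqref{eq:nu}, \eqref{eq:alpha} remain true with $x,y,z$ permuted.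

Exchanging $y,z$ gives $\alpha(x,z)=\alpha(x,y+z)=\alpha(x,y)$ and $\nu(x,z)=\nu(x,y+z)=\nu$. Exchanging $x,y$ in $\nu(x,y)=\nu(y,z)$ gives $\nu(y,x)=\nu(x,z)=\nu$. Therefore
\[
\bar D(x,y)=\nu[x,y]+\alpha(x,z)+\alpha(y,z)-\alpha(x+y,z),
\]
and, exchanging $x,y$ in this identity,
\[
\bar D(y,x)=\nu[y,x]+\alpha(y,z)+\alpha(x,z)-\alpha(x+y,z).
\]
Now we use the symmetry $D(x,y)=D(y,x)$, for the first time. It gives $\nu[x,y]=\nu[y,x]$. The two sides lie in the independent spaces $N_x\otimes N'_y$ and $N_y\otimes N'_x$, so $\nu=0$. This proves \eqref{eq:main}. The pairs $(x,z),(y,z),(x+y,z)$ are of the form $(\tau s_a,\tau t_a)$, and $\nu(x,z)=\nu(y,z)=\nu(x+y,z)=0$, so \eqref{eq:decomp} gives the first assertion.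
\end{proof}

\section{Proof of Theorem~\ref{thm:H}}\label{sec:end}

Proposition~\ref{prop:local} involves infinite-dimensional spaces and a tensor $\alpha(s,z)$ defined only modulo $V_0,W_0$. To apply Lemma~\ref{lem:target} we truncate the spaces, at a small cost in probability, and lift $\alpha$ to a function on $H_m$.

Let $B_k\subset B$ be the set of combinations of $e_4,\dots,e_{3+k}$ with coefficients of absolute value at most $k$, and for $s\in E$ let $F_k(s)=\{js+b:|j|\le k,\ b\in B_k\}$. Put $V^k_s=V_{F_k(s)}$, $V^k_0=V_{B_k}$, define $W^k_s,W^k_0$ in the same way, and let $Z^k=V^k_0\otimes W+V\otimes W^k_0$. These spaces increase with $k$. Every finite subset of $\langle s\rangle\oplus B$ lies in some $F_k(s)$, so $\bigcup_kV^k_s=V_s$ and $\bigcup_kV^k_0=V_0$. By (T2), $\bigcup_kZ^k$ is the kernel of $V\otimes W\to\bar V\otimes\bar W$.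

\subsection*{Truncation}
For $s\in\{x,y,x+y\}$ let $R_k(s)$ be the event that there are $\rho_1\in V^k_s\otimes W^k_s$, $\rho_2\in V^k_z\otimes W^k_z$, $\rho_3\in V^k_{s+z}\otimes W^k_{s+z}$ with
\begin{equation}\label{eq:Rk}
D(s,z)-\rho_1-\rho_2-\rho_3\in Z^k .
\end{equation}
It says that $D(s,z)$ lies in a sum of spaces to which Lemma~\ref{lem:transfer}(c) applies, so $R_k(s)$ is internal, given by the same condition at level $m$. The events $R_k(s)$ increase with $k$, and their union contains $\Omega^*$: lift the three components of $\bar D(s,z)$ from Proposition~\ref{prop:local} to $V_s\otimes W_s$, $V_z\otimes W_z$, $V_{s+z}\otimes W_{s+z}$; for large $k$ the lifts lie in the truncated spaces and the remainder lies in $Z^k$. Fix $k$ with $\mu(R_k(s))>0.99$ for $s=x,y,x+y$. Then $\Omega'=\Omega^*\cap R_k(x)\cap R_k(y)\cap R_k(x+y)$ has $\mu(\Omega')>0.97$.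

\subsection*{The correction}
Let $m>k+3$ and $\omega_m\in\Omega_m$. At level $m$, the matrix $D(s,z)$ and the spaces in \eqref{eq:Rk} depend on $s$ only through the value $g=s(\omega_m)\in H_m$, and otherwise only on the tuple $\zeta$ of coordinates of $\omega_m$ with index at least $3$; for instance, the level-$m$ version of $V^k_s$ is the sum of the column spaces of $D_{f_m}(jg+b(\omega_m),j'g+b'(\omega_m))$ over $|j|,|j'|\le k$, $b,b'\in B_k$. So for each pair $(g,\zeta)$ it makes sense to ask whether \eqref{eq:Rk} has a solution at level $m$. If it has, choose one and let $\hat\alpha_m(g,\zeta)$ be its $\rho_1$; otherwise let $\hat\alpha_m(g,\zeta)=0$. In both cases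
\[
\operatorname{rk}\hat\alpha_m(g,\zeta)\le r:=c\,|F_k(x)|^2 .
\]
For $\omega\in\Omega$ and $s\in E$ write $\hat\alpha(s)=[\hat\alpha_m(s(\omega_m),\zeta)]\in V\otimes W$. If $\omega\in\Omega'$ and $s\in\{x,y,x+y\}$, then $\hat\alpha(s)=\rho_1$ for a solution of \eqref{eq:Rk}. Applying bars gives $\bar D(s,z)=\bar\rho_1+\bar\rho_2+\bar\rho_3$ with terms in the three independent spaces of Proposition~\ref{prop:local}, so the image of $\hat\alpha(s)$ in $\bar V\otimes\bar W$ is $\alpha(s,z)$. By \eqref{eq:main}, on $\Omega'$ the tensor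
\[
\Delta:=D(x,y)+\hat\alpha(x+y)-\hat\alpha(x)-\hat\alpha(y)
\]
has image $0$ in $\bar V\otimes\bar W$, so it lies in $\bigcup_lZ^l$. The internal events $\mathcal E_l=\{\Delta\in Z^l\}$ increase with $l$ and cover $\Omega'$. Fix $l$ with $\mu(\mathcal E_l)>0.9$.

\subsection*{Return to level $m$}
For most $m$ the level-$m$ version of $\mathcal E_l$ contains more than $0.9|\Omega_m|$ points. For such $m>3+\max(k,l)$, averaging lets us fix all coordinates other than $x,y$ so that the condition holds for at least $0.9|H_m|^2$ pairs $(x,y)\in H_m^2$. With $\zeta$ fixed, $\alpha_m=\hat\alpha_m(\cdot,\zeta)$ is a function on $H_m$ with values of rank at most $r$, and the level-$m$ version of $\Delta$ is $D_{h}(x,y)$ for $h=f_m+\alpha_m$. The level-$m$ versions $A\subset V^{(m)}$, $A'\subset W^{(m)}$ of $V^l_0,W^l_0$ depend only on $\zeta$ and have dimension at most $d:=c|B_l|^2$. So $Z=A\otimes W^{(m)}+V^{(m)}\otimes A'$ is one fixed subspace, and its elements have rank at most $2d$. Lemma~\ref{lem:target} yields a homomorphism $\chi:H_m\to K_m^{n_m\times n_m}$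 with
\[
\max_x\operatorname{rk}(f_m(x)-\chi(x))\le 2(r+2d)+c .
\]
The right side does not depend on $m$, and the bound holds for most $m$. Since $\mathcal U$ contains all cofinite sets, it holds for some $m\ge2(r+2d)+c$, which contradicts \eqref{eq:counter}. This proves Theorem~\ref{thm:H}, and with it Theorem~\ref{thm:Z}. \qed

\begin{thebibliography}{1}
\bibitem{DESTV}
Jan Draisma, Rob H. Eggermont, Tim Seynnaeve, Nafie Tairi, Emanuele Ventura,
\emph{Quasihomomorphisms from the integers into Hamming metrics},
arXiv:2204.08392 (2022).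
\end{thebibliography}
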